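# Pentagons, suspensions, and a discrete Hurewicz theorem for graphs

## 1. The discrete spheres $G_n$ and the guess that $\psi$ is injective

Take a pentagon, that is, the cycle graph $C_5$. Walking around it once gives a loop that cannot be shrunk, and the same five edges give a cycle that bounds nothing. Now suspend: stack several copies of the graph, and crush the bottom copy to one vertex and the top copy to another. Do this again and again. The resulting graphs $G_n$ look like combinatorial $n$-spheres. There are two invariants in degree $n$: a homotopy group $A_n$, made of grid-shaped maps into the graph, and a homology group $\mathcal H_n$, made of singular cubes. A natural map $\psi:A_n\to\mathcal H_n$ cuts a grid into unit cubes.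

On the model of the topological sphere, the first guess is that both groups are $\mathbb Z$ and that $\psi$ is injective. The guess is correct, and these notes prove it. But two general principles that one would quote in its support are false for graphs, as the tests of Section 2 show: $\psi$ is not injective for all graphs, and suspension does not always shift homology by one degree. First, the definitions.

Graphs are simple and undirected. We write $a\approx b$ for "$a$ and $b$ are equal or adjacent". A **graph map** $f:G\to H$ is a map on vertices with $f(a)\approx f(b)$ whenever $a,b$ are adjacent. The **box product** $G\,\square\,H$ has vertex set $V(G)\times V(H)$; the pairs $(g,h)$ and $(g',h')$ are adjacent iff either $g=g'$ and $hh'\in E(H)$, or $h=h'$ and $gg'\in E(G)$. So a map out of a box product is a graph map as soon as its value moves to an equal or adjacent vertex whenever *one* of the two variables makes a step. $I_m$ is the path graph on $\{0,1,\dots,m\}$, and $\mathrm{pt}$ is the one-vertex graph.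

**Definition (discrete homotopy groups, Barcelo et al.).** Let $\mathbb Z^n$ be the grid graph: two vertices are adjacent iff they differ by $1$ in exactly one coordinate. Fix a base vertex $v_0$ of $G$. A graph map $f:\mathbb Z^n\to G$ is *based* if there is $M\ge1$ with $f(y)=v_0$ whenever $|y_i|\ge M$ for some $i$. Two based maps $f,g$ are *homotopic*, $f\sim g$, if there are $m\ge0$ and a graph map $H:\mathbb Z^n\,\square\,I_m\to G$ with $H(\cdot,0)=f$ and $H(\cdot,m)=g$, and a single $M$ such that $H(y,j)=v_0$ for all $j$ and all $y$ with some $|y_i|\ge M$. This is an equivalence relation. $A_n(G)$ (or $A_n(G,v_0)$) is the set of classes of based maps. The group operation is concatenation in the first coordinate: if $f(y)=v_0$ for $y_1\ge N$ and $g(y)=v_0$ for $y_1\le-N$, then $f\cdot g(y)=f(y)$ for $y_1\le N$ and $f\cdot g(y)=g(y_1-2N,y_2,\dots,y_n)$ for $y_1>N$.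

For $n=1$ a based map is a closed walk at $v_0$ which may pause, and a one-step homotopy between $f$ and $g$ just says $f(y)\approx g(y)$ for all $y$. For example, in the square $C_4$ on $\mathbb Z/4$ with $v_0=0$, the loop with values $0,1,2,3,0$ at $y=0,\dots,4$ is one step from the walk $0,0,1,0,0$, which is one step from the constant walk. So the loop around a square is null-homotopic.

A homotopy that satisfies the condition with the single $M$ is called *uniformly based*.

**Definition (discrete cubical singular homology).** $Q_n$ is the graph on $\{0,1\}^n$ in which two vertices are adjacent iff they differ in exactly one coordinate. A *singular $n$-cube* in $G$ is a graph map $\sigma:Q_n\to G$. Its faces $D_i^-\sigma$, $D_i^+\sigma$ are the $(n-1)$-cubes obtained by fixing the $i$-th coordinate to $0$, respectively $1$. It is *degenerate* if $D_i^-\sigma=D_i^+\sigma$ for some $i$, that is, if it does not depend on some coordinate. $C_n(G)$ is the free abelian group on singular $n$-cubes modulo the degenerate ones (so it is free on the nondegenerate cubes), with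
$$\partial\sigma=\sum_{i=1}^n(-1)^i\big(D_i^-\sigma-D_i^+\sigma\big),$$
and $\mathcal H_n(G)$ is the $n$-th homology of this complex. Put $\tilde{\mathcal H}_j(G)=\ker(\mathcal H_j(G)\to\mathcal H_j(\mathrm{pt}))$.

A $1$-cube is an ordered pair $(a,a')$ with $a\approx a'$, degenerate iff $a=a'$, and $\partial(a,a')=a'-a$. For a $2$-cube,
$$\partial\sigma=(\sigma_{00},\sigma_{10})+(\sigma_{10},\sigma_{11})-(\sigma_{01},\sigma_{11})-(\sigma_{00},\sigma_{01}),\tag{1}$$
where $\sigma_{pq}=\sigma(p,q)$. A point has only degenerate cubes in positive degrees, so $\mathcal H_0(\mathrm{pt})=\mathbb Z$ and $\mathcal H_j(\mathrm{pt})=0$ for $j\ge1$.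

**Definition (the map $\psi$).** Let $n\ge1$, let $f:\mathbb Z^n\to G$ be based and let $f(y)=v_0$ whenever some $|y_i|\ge M$. Put
$$\phi(f)=\sum_{x\in\{-M,\dots,M\}^n}f^x\in C_n(G),\qquad f^x(q)=f(x+q)\quad(q\in Q_n),$$
and let $\psi([f])$ be the homology class of $\phi(f)$. This is a natural homomorphism $A_n(G)\to\mathcal H_n(G)$.

The reasons are short. The chain $\phi(f)$ does not depend on $M$, since for $x\notin\{-M,\dots,M\}^n$ the cube $f^x$ is constant, hence degenerate. It is a cycle: in direction $i$ the face $D_i^+f^x$ equals $D_i^-f^{x+e_i}$, so the sum telescopes, and the end faces are constant at $v_0$ (for $n\ge 2$ they are degenerate, for $n=1$ they cancel). If $H$ is a one-step homotopy from $f$ to $g$, the sum over $x$ of the $(n+1)$-cubes $(q,\epsilon)\mapsto H(x+q,\epsilon)$ has boundary $(-1)^{n+1}(\phi(f)-\phi(g))$ by the same telescoping: the end faces in the grid directions are $n$-cubes constant at $v_0$, hence degenerate. Finally, $\phi(f\cdot g)=\phi(f)+\phi(g)$: the cubes of $f\cdot g$ at $x$ with $x_1<N$ are cubes of $f$, those with $x_1\ge N$ are the cubes of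 $g$ at $x-2Ne_1$ (at $y_1=N$ both $f(y)$ and $g(y-2Ne_1)$ are $v_0$), and the omitted cubes of $f$ and $g$ are constant.

**Definition (discrete suspension).** For $t\ge1$, $S_tG$ is formed from $G\,\square\,I_t$ by identifying $G\times\{0\}$ to one vertex, identifying $G\times\{t\}$ to one vertex, and then deleting loops and merging parallel edges.

For example, if $G$ consists of two isolated vertices, $S_tG$ is the cycle $C_{2t}$ for $t\ge2$ and a single edge for $t=1$.

**Definition (the graphs $G_n$).** $G_1=C_5$ and $G_{n+1}=S_{n+3}G_n$ for $n\ge1$.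

So $G_2=S_4C_5$ has three pentagonal levels and two apexes, $17$ vertices in all. The question comes from Bob Lutz, "Higher discrete homotopy groups of graphs", arXiv:2003.02390 (2020). The following is known from there: *for every $n\ge1$, $\psi:A_n(G_n)\to\mathcal H_n(G_n)$ is surjective and $\mathcal H_n(G_n)$ is nontrivial.* We call this the Known Result. The conjecture to be decided is that $\psi:A_n(G_n)\to\mathcal H_n(G_n)$ is injective for all $n$.

## 2. Four tests by hand

### 2.1 The pentagon

Here we settle the case $n=1$: for $C_5$, $\psi$ is an isomorphism and both groups are $\cong\mathbb Z$. Identify $V(C_5)=\mathbb Z/5$. By symmetry we may take $v_0=0$.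

**A winding number on homology.** For a $1$-cube $(a,a')$ let $w(a,a')\in\{-1,0,1\}$ be congruent to $a'-a$ mod $5$. It vanishes on degenerate cubes and $w(a',a)=-w(a,a')$. For a $2$-cube $\sigma$, formula (1) shows that $w(\partial\sigma)$ is the sum of the four increments along the closed walk $\sigma_{00},\sigma_{10},\sigma_{11},\sigma_{01},\sigma_{00}$. That sum is divisible by $5$ and has absolute value at most $4$, so it is $0$. Hence $w$ induces a homomorphism $w:\mathcal H_1(C_5)\to\mathbb Z$.

**Injectivity.** Let $f:\mathbb Z\to C_5$ be based with constant $M$ and $w(\psi[f])=0$. Let $\tilde f:\mathbb Z\to\mathbb Z$ be the lift of $f$ with $\tilde f(y)=0$ for $y\le-M$ and increments $w(f(y),f(y+1))$. For $y\ge M$, $\tilde f(y)$ is the total increment $w(\psi[f])=0$. Let $\mathrm{cl}_s(u)=\min(\max(u,-s),s)$. For $s=\max|\tilde f|,\dots,1,0$ the maps $y\mapsto\mathrm{cl}_s(\tilde f(y))\bmod5$ form a homotopy from $f$ to $v_0$: a unit step in $y$ or in $s$ changes the integer $\mathrm{cl}_s(\tilde f(y))$ by at most $1$, and the value is $0$ for $|y|\ge M$. So the homomorphism $w\circ\psi$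 is injective, and hence $\psi$ is injective on $A_1(C_5)$. The image of $w\circ\psi$ is $5\mathbb Z$: total increments of closed walks are divisible by $5$, and going around once gives $5$. So $A_1(C_5)\cong\mathbb Z$.

**Surjectivity.** This is the Known Result for $n=1$. It can also be seen by hand. The $2$-cube with $\sigma_{00}=\sigma_{11}=\sigma_{01}=a$, $\sigma_{10}=a'$ has boundary $(a,a')+(a',a)$ modulo degenerate cubes. So every $1$-cycle is homologous to one of the form $\sum_i c_ie_i$ with $e_i=(i,i+1)$. Its boundary is $\sum_i(c_{i-1}-c_i)\,i$, so all $c_i$ are equal. Thus $\mathcal H_1(C_5)$ is generated by the class of $e_0+\dots+e_4$, which is $\psi$ of the loop around the pentagon. Hence $\psi$ is an isomorphism and $\mathcal H_1(C_5)\cong\mathbb Z$.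

### 2.2 The square

In $C_4$ the loop around is null-homotopic, as we saw. In homology the identity $Q_2\to C_4$ is a $2$-cube whose boundary is the sum of the four edges around the square. So a square is filled. The argument of 2.1 breaks exactly at "divisible by $5$, absolute value at most $4$".

### 2.3 Two pentagons with a common vertex

Is $\psi$ injective for *every* graph? No, and degree one already shows why. Let $W$ be two pentagons sharing just the vertex $v_0$, and let $F$ be the free group on $a,b$. Choose one directed edge in each pentagon. For $u\approx v$ let $\lambda(u,v)=a^{\pm1}$ if $(u,v)$ is the chosen edge of the first pentagon ($+1$ along it, $-1$ against it), let $\lambda(u,v)=b^{\pm1}$ likewise for the second, and let $\lambda(u,v)=1$ otherwise.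

A closed walk with four steps (pauses allowed) has label product $1$. Indeed it uses at most four edges, and $W$ has no cycle of length $3$ or $4$, so these edges form a tree. After deleting pauses, a closed walk of positive length in a tree backtracks at a vertex farthest from its start. Deleting pauses and backtracks does not change the product, and induction on the length finishes. Apply this to $f(y),f(y+1),g(y+1),g(y),f(y)$ for a one-step homotopy from $f$ to $g$:
$$\lambda(f(y),f(y+1))=\lambda(f(y),g(y))\,\lambda(g(y),g(y+1))\,\lambda(f(y+1),g(y+1))^{-1}.$$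
Multiplying over $-M\le y<M$ telescopes, so the total label is a homotopy invariant and gives a homomorphism $\Lambda:A_1(W)\to F$. The loops around the two pentagons, suitably directed, go to $a$ and $b$. Their commutator is therefore nontrivial in $A_1(W)$, but $\psi$ sends it to $0$ because $\mathcal H_1(W)$ is abelian. So $\psi$ is not injective on $A_1(W)$. In degrees $n\ge2$ we shall see that $A_n$ is abelian (Lemma 3), but a hypothesis on lower degrees will still be used.

### 2.4 Suspending two points

Does suspension shift homology? Let $G$ be two isolated vertices, so $\tilde{\mathcal H}_0(G)\cong\mathbb Z$. For $t=3$, $S_3G=C_6$, and the argument of 2.1 works with $6$ in place of $5$: $\mathcal H_1(C_6)$ is generated by the sum of the six edges around, on which $w$ takes the value $6\neq0$, so $\mathcal H_1(C_6)\cong\mathbb Z$. But $S_2G=C_4$ has $\mathcal H_1=0$, by 2.2 and the argument that the sum of the edges around generates. The culprit is a single $2$-cube that touches both apexes. So short suspensions lose homology, and we must control cubes that hit both apexes. Such cubes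 need dimension at least $t$, which is why the growing lengths $t=n+3$ in the definition of $G_{n+1}$ are helpful.

## 3. Statements

**Theorem A.** For every $n\ge1$ and every base vertex, $\psi:A_n(G_n)\to\mathcal H_n(G_n)$ is injective (indeed bijective), and both groups are $\cong\mathbb Z$.

**Theorem B (discrete Hurewicz theorem for $\psi$).** Let $n\ge2$ and let $G$ be a connected graph with $A_i(G,v_0)=0$ for $1\le i\le n-1$. Then $\psi:A_n(G,v_0)\to\mathcal H_n(G)$ is an isomorphism.

**Theorem C.** Let $G$ be a nonempty graph.

- (a) If $t\ge3$, then $\mathcal H_j(S_tG)\cong\tilde{\mathcal H}_{j-1}(G)$ for $1\le j\le t-1$, and there is a surjection $\tilde{\mathcal H}_{t-1}(G)\to\mathcal H_t(S_tG)$.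
- (b) Let $G$ be connected, $n\ge1$, $\mathcal H_j(G)=0$ for $1\le j\le n-1$, and $t\ge\max(3,n)$. Then $A_j(S_tG)=0$ for $1\le j\le n$ (any base vertex), and $\psi:A_{n+1}(S_tG)\to\mathcal H_{n+1}(S_tG)$ is an isomorphism. If $t\ge n+2$, both groups are $\cong\mathcal H_n(G)$.
- (c) If $t\in\{1,2\}$, then $A_j(S_tG)=0=\mathcal H_j(S_tG)$ for all $j\ge1$.

**Corollary D.** Let $G'_1$ be a connected nonempty graph and $G'_{n+1}=S_{t_n}G'_n$ with $t_n\ge n+2$. For $n\ge2$, $\psi:A_n(G'_n)\to\mathcal H_n(G'_n)$ is an isomorphism and both groups are $\cong\mathcal H_1(G'_1)$.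

Theorem A confirms the conjecture. For $n=1$ it was proved in 2.1. For $n\ge2$ it will follow from B and C.

## 4. Why rigid cubes cannot be dragged to the base vertex

In 2.1 the integer lift $\tilde f$ did all the work. For maps $\mathbb Z^n\to G_n$ with $n\ge2$ that lift is not available, so one looks for an inverse of $\psi$: assign to each singular $n$-cube $\sigma$ a class $\alpha(\sigma)\in A_n(G)$ such that boundaries go to $0$ and $\sum_x\alpha(f^x)=[f]$. A cube $\sigma$ is not a based map, because its faces do not lie at $v_0$. The sensible thing is to drag them there. Choose for each vertex $a$ a walk $h_a$ from $a$ to $v_0$; then for each edge fill the region between the two walks; then for each $2$-cube fill the region between the four fillings; and so on up to dimension $n-1$, using $A_i(G)=0$ on the way. When the faces of $\sigma$ have been dragged to $v_0$, the cube has become an element of $A_n(G)$.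

If one tries this with $Q_k\,\square\,I_T$ as domain, it stops at $k=1$. A filling of the edge $(a,a')$ over $Q_1\,\square\,I_T$ with sides $h_a$ and $h_{a'}$ is a graph map only if $h_a(s)\approx h_{a'}(s)$ for every $s$. In the pentagon, with the walks $2,1,0$ and $3,4,0$ for the edge $(2,3)$, this fails at time $1$, since $1$ and $4$ are not adjacent. Better walks do not help. If the condition held for all edges of $G$, with one length $T$, then $(a,s)\mapsto h_a(s)$ would be a graph map $G\,\square\,I_T\to G$ from the identity to a constant, and Lemma 2 below would give $A_n(G)=0$ for all $n\ge1$. So the rigid scheme never works on a graph with a nonzero homotopy group, and by the Known Result $A_n(G_n)\ne0$.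

The way out is to give the cube room. Replace $\sigma:Q_k\to G$ by the map $\sigma\circ c:\mathbb Z^k\to G$, where $c$ truncates each coordinate to $\{0,1\}$. The faces of the cube now sit at infinity, in the directions $y_i\to\pm\infty$. There we run the prescribed motions $h_i^\pm$, but a point at distance $e$ outside a central box is allowed to follow the motion only up to time $e$. Near the center nothing moves at all, and the motion fades in as we go out. This is the formula $H(y,s)=J(y,\min(s,e(y)))$ of Lemma 6. The price is that we must compute in $A_n(G)$ with large stretched maps. Section 5 prepares cutting and sign rules, Section 6 proves that the faces of a big cube add up to zero, Section 7 does the filling, and Section 8 assembles Theorem B. Sections 9 and 10 treat suspensions.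

We use $u^+=\max(u,0)$, $\mathrm{cl}_s(u)=\min(\max(u,-s),s)$ and $c(u)=\min(\max(u,0),1)$ for $u\in\mathbb Z$, applied coordinatewise to vectors, so that $c:\mathbb Z^k\to\{0,1\}^k$ is a graph map onto $Q_k$. The vector $\hat y_i$ is $y$ with its $i$-th coordinate deleted. $A_n(G)$ is written additively when it is abelian; $0$ is the class of the constant map $v_0$.

## 5. Stretching, contracting, cutting and reflecting based maps

**Lemma 1.** Let $f:\mathbb Z^n\to G$ be based. (a) $f(\cdot-a)\sim f$ for all $a\in\mathbb Z^n$. (b) If $p:\mathbb Z\to\mathbb Z$ satisfies $p(u+1)-p(u)\in\{0,1\}$ and $p(u)\to\pm\infty$ as $u\to\pm\infty$, then $f(p(y_1),\dots,p(y_n))\sim f$. The same holds if $p$ is applied to one coordinate only.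

*Proof.* (a) For $a=\pm e_i$ we have $f(y)\approx f(y\mp e_i)$, which is a one-step homotopy. Iterate.

(b) It suffices to treat one coordinate, say the first, since the coordinates can be treated one after another. The purpose is to interpolate between $u$ and $p(u)$. Let $d(u)=p(u)-u$, so $d(u+1)-d(u)\in\{-1,0\}$. As $\mathrm{cl}_s$ is nondecreasing and $1$-Lipschitz, $\mathrm{cl}_s\circ d$ also has increments in $\{-1,0\}$. So $q_s(u)=u+\mathrm{cl}_s(d(u))$ has increments in $\{0,1\}$, and $|q_{s+1}(u)-q_s(u)|\le1$. Hence $(y,s)\mapsto f(q_s(y_1),y_2,\dots,y_n)$ is a graph map.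

Let $f=v_0$ where some $|y_i|\ge M$, and choose $R\ge M$ with $p(u)\ge M$ for $u\ge R$ and $p(u)\le-M$ for $u\le-R$. Since $q_s(u)$ lies between $u$ and $p(u)$, the value is $v_0$ if $|y_1|\ge R$ or if $|y_i|\ge M$ for some $i\ge2$. So the homotopy is uniformly based. At $s=0$ it is $f$. For $s\ge\max_{|u|<R}|d(u)|$ it is $f(p(y_1),y_2,\dots)$: for $|y_1|<R$ we have $q_s(y_1)=p(y_1)$, and for $|y_1|\ge R$ both values are $v_0$. $\square$

**Lemma 2.** Suppose there is a graph map $h:G\,\square\,I_m\to G$ with $h(\cdot,0)=\mathrm{id}$ and $h(\cdot,m)$ constant. Then $A_n(G,v_0)=0$ for all $n\ge1$ and all $v_0$.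

*Proof.* The only issue is that $h$ may move $v_0$, so the contraction must be damped far out. Let $f$ be based with constant $M$, and let $e(y)=\max_i(|y_i|-M)^+$. If $y,y'$ are adjacent with $e(y)\ne e(y')$, the coordinate that changes has absolute value $\ge M+1$ at one of the two points, hence $\ge M$ at both, so $f(y)=f(y')=v_0$. Put
$$K(y,s)=h\big(f(y),(s-e(y))^+\big),\qquad 0\le s\le m.$$
A step in $s$ changes the second argument by at most $1$. A step in $y$ that keeps $e$ fixed changes only the first argument. A step in $y$ that changes $e$ keeps the first argument at $v_0$ and changes the second by at most $1$. So $K$ is a graph map. We have $K(\cdot,0)=f$. If some $|y_i|\ge M+m$, then $e(y)\ge m$ and $K(y,s)=h(v_0,0)=v_0$.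

Next, $K(y,m)=h(v_0,(m-e(y))^+)$. This is clear if $f(y)=v_0$; otherwise all $|y_i|<M$, so $e(y)=0$, and $h(\cdot,m)$ is constant. Finally, $(y,s)\mapsto h(v_0,\min((m-e(y))^+,m-s))$, $0\le s\le m$, is a graph map, equals $v_0$ where $e(y)\ge m$, and leads from $K(\cdot,m)$ to $v_0$. $\square$

**Lemma 3 (cutting).** Let $n\ge2$. Then $A_n(G)$ is abelian. Let $f$ be based with $f(y)=v_0$ whenever $y_i=c_0$. Let $f_\le$ equal $f$ for $y_i\le c_0$ and $v_0$ elsewhere; define $f_\ge$ likewise. Then $[f]=[f_\le]+[f_\ge]$. Consequently, if $f=v_0$ on finitely many hyperplanes $y_i=c$, then $[f]$ is the sum of the classes of the maps that equal $f$ on one of the closed blocks cut out by these hyperplanes and $v_0$ elsewhere.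

*Proof.* $f_\le,f_\ge$ are based graph maps, since every edge of $\mathbb Z^n$ lies in one of the two closed half-spaces.

**Case $i=1$: slide the right half away to get the product.** By Lemma 1(a) assume $c_0=0$. Let $N\ge1$ be such that $f_\le\cdot f_\ge$ can be formed with $N$. For $0\le s\le2N$ let $F_s(y)=f_\le(y)$ if $y_1\le0$ and $F_s(y)=f_\ge(y-se_1)$ if $y_1\ge0$. At $y_1=0$ both values are $v_0$, so $F$ is a uniformly based homotopy. $F_0=f$. And $F_{2N}=f_\le\cdot f_\ge$: the two formulas can differ only for $0\le y_1\le N$, where $f_\le(y)=v_0=f_\ge(y-2Ne_1)$. So $[f]=[f_\le][f_\ge]$.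

**Case $i\ne1$: slide one half past the other.** Let $f=v_0$ for $|y_1|\ge M$. For $0\le s\le2M$ let $f^{(s)}(y)=f_\le(y+se_1)$ if $y_i\le c_0$ and $f^{(s)}(y)=f_\ge(y)$ if $y_i\ge c_0$; both are $v_0$ if $y_i=c_0$. This is a uniformly based homotopy. In $f^{(2M)}$ the first part can be different from $v_0$ only for $-3M<y_1<-M$ and the second only for $-M<y_1<M$. So $f^{(2M)}$ is $v_0$ on $y_1=-M$, its part in $y_1\le-M$ is $f_\le(\cdot+2Me_1)$ and its part in $y_1\ge-M$ is $f_\ge$. By the case $i=1$ and Lemma 1(a), $[f]=[f_\le][f_\ge]$. Sliding $f_\le$ in the opposite direction, with $f_\le(y-se_1)$, and cutting at $y_1=M$ gives $[f]=[f_\ge][f_\le]$.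

**Commutativity.** Given two based maps, translate them in coordinate $2$ so that one is $v_0$ for $y_2\ge0$ and the other is $v_0$ for $y_2\le0$. Then they are $f_\le$ and $f_\ge$ for one based map $f$ with $i=2$, $c_0=0$, and the second case shows that their classes commute. So $A_n(G)$ is abelian.

The last statement follows by cutting along one hyperplane after the other; the pieces are still $v_0$ on the remaining hyperplanes. $\square$

**Lemma 4 (signs).** Let $n\ge2$ and let $f:\mathbb Z^n\to G$ be based. If $r$ is the reflection $y_i\mapsto-y_i$, then $[f\circ r]=-[f]$. If $\tau$ is the transposition of coordinates $i\ne j$, then $[f\circ\tau]=-[f]$.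

*Proof.* Translating $f$ changes $f\circ r$ and $f\circ\tau$ by translations, so $f$ may be replaced by a translate. In both parts the plan is to fold the grid, see that the folded map is null-homotopic, and cut it into two pieces.

**Reflection.** After translating, $f(y)=v_0$ unless $0<y_i<q$. For $0\le s\le q$ let $F_s(y)$ be $f$ evaluated at $y$ with $y_i$ replaced by $|y_i|+s$. A unit step in $y_i$ changes $|y_i|$ by exactly $1$, so this is a uniformly based homotopy, and $F_q\equiv v_0$. $F_0$ is $v_0$ on $y_i=0$. Its part in $y_i\le0$ is $f\circ r$ and its part in $y_i\ge0$ is $f$. By Lemma 3, $0=[F_0]=[f\circ r]+[f]$.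

**Transposition.** After translating in coordinate $i$, $f(y)=v_0$ unless $p<y_i<q$ and $r<y_j<t$, where $p>t$. Let $B_s(y)$ be $y$ with $y_i$ replaced by $\max(y_i,y_j)+s$ and $y_j$ replaced by $\min(y_i,y_j)$. A unit step in $y_i$ or $y_j$ moves the maximum and the minimum weakly in the same direction, and their sum by exactly $1$; so exactly one of them changes, by $1$. Hence $(y,s)\mapsto f(B_s(y))$ is a graph map. For $s\ge0$ in a bounded range it is uniformly based: if $|y_i|$ or $|y_j|$ is large, then the maximum is a large positive or the minimum a large negative number. If $s\ge q-r$, then $f(B_s(y))\ne v_0$ would give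
$$r<\min(y_i,y_j)\le\max(y_i,y_j)<q-s\le r,$$
which is impossible. So $[f\circ B_0]=0$. Now $f\circ B_0$ equals $f(y)$ if $y_i\ge y_j$ and $f(\tau y)$ if $y_i\le y_j$. We cut it at $y_i=p$.

- On $y_i=p$ it is $v_0$: if $y_j\le p$ the value is $f(y)$ with $y_i=p$; if $y_j\ge p$ the value is $f(\tau y)$, and the $j$-th coordinate of $\tau y$ is $p>t$.
- For $y_i\ge p$ it equals $f(y)$: this needs a check only if $y_j>y_i$, and then both $f(\tau y)$ and $f(y)$ are $v_0$, since their $j$-th coordinates are $y_i\ge p>t$ and $y_j>t$.
- For $y_i\le p$ it equals $f(\tau y)$: this needs a check only if $y_j\le y_i\le p$, and then both $f(y)$ and $f(\tau y)$ are $v_0$, since their $i$-th coordinates are $y_i\le p$ and $y_j\le p$.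

Also $f=v_0$ for $y_i\le p$, and $f\circ\tau=v_0$ for $y_i\ge p$. So the two pieces are $f$ and $f\circ\tau$, and Lemma 3 gives $0=[f]+[f\circ\tau]$. $\square$

## 6. The faces of a large cube sum to zero

**Definition (stable maps).** A graph map $F:\mathbb Z^k\to G$ is *stable* if for some $\rho\ge1$ one has $F(y)=F(\mathrm{cl}_\rho(y))$ for all $y$. A graph map $F:\mathbb Z^k\times\mathbb Z_{\ge0}\to G$ (box product, $\mathbb Z_{\ge0}$ the infinite path) is *stable* with constants $(\rho,T)$ if $F(y,s)=F(\mathrm{cl}_\rho(y),\min(s,T))$. Constants may be enlarged. The *faces* $\partial_i^\pm F$, $1\le i\le k$, are obtained by setting $y_i=\pm\rho$, equivalently by letting $y_i\to\pm\infty$; so they do not depend on $\rho$.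

For a singular cube $\sigma:Q_k\to G$, the map $\sigma\circ c$ is stable with $\rho=1$ and its faces are $(D_i^\pm\sigma)\circ c$. A stable map on $\mathbb Z^k$ all of whose faces are constant at $v_0$ is based.

**Lemma 5 (homotopy addition).** Let $n\ge2$ and let $F:\mathbb Z^{n+1}\to G$ be stable with all faces $F_i^\pm=\partial_i^\pm F$ based. Then
$$\sum_{i=1}^{n+1}(-1)^i\big([F_i^-]-[F_i^+]\big)=0\quad\text{in }A_n(G).$$

*Proof.* The plan is to sweep an $n$-dimensional sheet through the big cube, from the bottom face to the top face. The rim of the sheet is bent down, so that at the end it covers the top and all side faces.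

Choose $M\ge1$ so that $F$ is stable with $\rho=M$ and all $F_i^\pm$ are based with constant $M$. Then $F=v_0$ wherever at least two coordinates have absolute value $\ge M$: by the first of them the value is a value of a face, by the second that value is $v_0$. Write points as $(y,u)$ with $y\in\mathbb Z^n$, let $e(y)=\max_{i\le n}(|y_i|-M)^+$, and for $-M\le s\le M$ put
$$K_s(y)=F(y,s-e(y)).$$

**The sheet is a based homotopy.** If a unit step in $y_j$ changes $e$, then $|y_j|\ge M$ with the same sign at both ends. By stability only the last argument of $F$ matters, and it changes by $1$. If the step does not change $e$, it is a unit step of the argument of $F$. A step in $s$ changes the last argument by $1$. So $K$ is a graph map. If $|y_i|\ge3M$, then $s-e(y)\le M-2M=-M$, so two coordinates have absolute value $\ge M$ and $K_s(y)=v_0$. Since $K_{-M}(y)=F(y,-M-e(y))=F(y,-M)$, $K$ is a based homotopy from $F_{n+1}^-$ to $K_M$, where $K_M(y)=F(y,M-e(y))$.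

**Cutting the last sheet.** If $|y_i|=M$ for some $i\le n$, then $K_M(y)=v_0$: if $e(y)=0$, the last argument is $M$; if $e(y)>0$, some other $|y_j|>M$. In both cases two coordinates have absolute value $\ge M$. So we may cut $K_M$ along the hyperplanes $y_i=\pm M$, $1\le i\le n$, by Lemma 3. On the center block $e=0$, and it gives $F_{n+1}^+$. Blocks on which two coordinates have absolute value $\ge M$ give $v_0$. On the block with $y_i\ge M$ and the other coordinates in $[-M,M]$ we have $M-e(y)=2M-y_i$; on the block with $y_i\le-M$ we have $M-e(y)=2M+y_i$. So the remaining blocks give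
$$\mathrm{fl}_i^+(y)=F_i^+(\hat y_i,2M-y_i),\qquad \mathrm{fl}_i^-(y)=F_i^-(\hat y_i,2M+y_i)\qquad(i\le n).$$
As functions on all of $\mathbb Z^n$ these are $v_0$ for $y_i\le M$, respectively $y_i\ge-M$, and whenever some $|y_j|\ge M$ with $j\ne i$; so they are exactly the block maps.

**Signs.** Moving the $i$-th coordinate to the last place is a product of $n-i$ transpositions, $\mathrm{fl}_i^+$ involves one reflection in addition, and the rest is translation. By Lemmas 1 and 4, $[\mathrm{fl}_i^\pm]=\mp(-1)^{n-i}[F_i^\pm]$. Hence
$$[F_{n+1}^-]=[F_{n+1}^+]+\sum_{i\le n}(-1)^{n-i}\big([F_i^-]-[F_i^+]\big).$$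
Multiplying by $(-1)^{n+1}$ and using $(-1)^{2n+1-i}=-(-1)^i$ gives the claim. $\square$

## 7. Filling a cube when its sides have been moved

**Lemma 6 (filling).** Let $k\ge1$ and let $\sigma:Q_k\to G$ be a graph map. Let $h_i^\varepsilon:\mathbb Z^{k-1}\times\mathbb Z_{\ge0}\to G$ ($1\le i\le k$, $\varepsilon=\pm$) be stable with $h_i^\varepsilon(z,0)=(D_i^\varepsilon\sigma)(c(z))$ and $\partial_{j-1}^\delta h_i^\varepsilon=\partial_i^\varepsilon h_j^\delta$ for $i<j$. Then there is a stable $H:\mathbb Z^k\times\mathbb Z_{\ge0}\to G$ with $H(y,0)=\sigma(c(y))$ and $\partial_i^\varepsilon H=h_i^\varepsilon$ for all $i,\varepsilon$.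

*Proof.* **Construction.** Let $\rho,T\ge1$ be common constants for all $h_i^\varepsilon$, and let $e(y)=\max_i(|y_i|-\rho)^+$. Define $J(y,0)=\sigma(c(y))$. For $e(y)\ge1$ and $u\ge1$ put $J(y,u)=h_i^\varepsilon(\hat y_i,u)$ for any $i$ with $|y_i|>\rho$, where $\varepsilon$ is the sign of $y_i$. This is well defined: if $i<j$ and $|y_i|,|y_j|>\rho$ with signs $\varepsilon,\delta$, the two candidates are, by stability, the values of $\partial_{j-1}^\delta h_i^\varepsilon$ and $\partial_i^\varepsilon h_j^\delta$ at the same point. The formula $J(y,u)=h_i^\varepsilon(\hat y_i,u)$ holds for $u=0$ too, because $c(y_i)=1$ if $y_i>\rho$ and $c(y_i)=0$ if $y_i<-\rho$. Put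
$$H(y,s)=J\big(y,\min(s,e(y))\big).\tag{2}$$

**$H$ is a graph map.** A step in $s$ changes $u=\min(s,e(y))$ by at most $1$. If $u$ changes, then $e(y)\ge1$ and both values are given by one $h_i^\varepsilon(\hat y_i,\cdot)$, so they are $\approx$. Now let $y'=y\pm e_j$ and $u'=\min(s,e(y'))$.

Suppose $e(y)=e(y')$. Then $u=u'$. If $u=0$, use that $\sigma\circ c$ is a graph map. If $u\ge1$, then $e(y)\ge1$, and there is $i\ne j$ with $|y_i|>\rho$: otherwise $|y_j|=|y_j'|=\rho+e(y)\ge2$, which is impossible for a unit step. Both values are then given by $h_i^\varepsilon(\cdot,u)$ at the adjacent points $\hat y_i,\hat y'_i$.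

Suppose $e(y')=e(y)+1$; the other case is symmetric. Then $|y'_j|=\rho+e(y)+1$ and $|y_j|=\rho+e(y)$, with the same sign $\varepsilon$. Note $\hat y_j=\hat y'_j$.

- Let $s\le e(y)$, so $u=u'=s$. If $s=0$, use $\sigma\circ c$. If $s\ge1$, then $|y_j|>\rho$ and both values equal $h_j^\varepsilon(\hat y_j,s)$.
- Let $s>e(y)$, so $u=e(y)$ and $u'=u+1$. Then $J(y',u+1)=h_j^\varepsilon(\hat y_j,u+1)$. Also $J(y,u)=h_j^\varepsilon(\hat y_j,u)$: this is clear if $e(y)\ge1$; if $e(y)=0$, then $J(y,0)=\sigma(c(y))=(D_j^\varepsilon\sigma)(c(\hat y_j))$, since $|y_j|=\rho\ge1$ forces $c(y_j)$ to be the endpoint belonging to $\varepsilon$. So the values are $\approx$.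

**Stability and faces.** If $|y_i|\ge\rho+T$ with sign $\varepsilon$, then $e(y)\ge T\ge1$ and
$$H(y,s)=h_i^\varepsilon(\hat y_i,\min(s,e(y)))=h_i^\varepsilon(\hat y_i,s),$$
because either $\min(s,e(y))=s$ or both times are $\ge T$. This does not depend on $y_i$ as long as $|y_i|\ge\rho+T$ with this sign. Applying this one coordinate at a time, $H$ is stable in $y$ with constant $\rho+T$, and $\partial_i^\varepsilon H=h_i^\varepsilon$. For $s\ge T$: if $e(y)\le T$, then $H(y,s)=J(y,e(y))$; if $e(y)>T$, then $H(y,s)=J(y,T)$. So $H$ is stable in $s$ beyond $T$. $\square$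

**Example.** Take the pentagon, $v_0=0$, $k=1$, $\sigma=(2,3)$ and the walks $2,1,0$ and $3,4,0$ that defeated the rigid scheme. With $\rho=1$, $T=2$, formula (2) gives the following values:
$$\begin{array}{c|ccccccc}
y&-3&-2&-1&0&1&2&3\\ \hline
s=0&2&2&2&2&3&3&3\\
s=1&1&1&2&2&3&4&4\\
s=2&0&1&2&2&3&4&0
\end{array}$$
The last row is a based walk which goes around the pentagon once. With the walks $0$; $1,0$; $2,1,0$; $3,4,0$; $4,0$ for the five vertices, the same construction turns the other four edges into walks with total increment $0$. Up to pauses these are the walk $0,1,0$ for $(0,1)$, then $0,1,2,1,0$ for $(1,2)$, then $0,4,3,4,0$ for $(3,4)$, and $0,4,0$ for $(4,0)$. So the cycle $e_0+\dots+e_4$ is sent to the sum of these classes, the class of the loop around, as an inverse of $\psi$ should do.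

## 8. Proof of the Hurewicz theorem (Theorem B)

Let $n\ge2$, let $G$ be connected and let $A_i(G,v_0)=0$ for $1\le i\le n-1$. Every singular cube is uniquely $\tau\circ\mathrm{pr}$, where $\mathrm{pr}$ forgets the set $S$ of all coordinates on which it does not depend and $\tau$, its *core*, is nondegenerate. For instance, the core of a constant cube is a $0$-cube.

**Step 1: choose compatible motions to $v_0$ and define $\alpha$.** For each singular $k$-cube $\sigma$, $0\le k\le n-1$, we choose, by induction on $k$, a stable $h_\sigma:\mathbb Z^k\times\mathbb Z_{\ge0}\to G$ with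

1. $h_\sigma(y,0)=\sigma(c(y))$;
2. $h_\sigma(y,s)=v_0$ for all $s$ beyond some bound independent of $y$;
3. $\partial_i^\pm h_\sigma=h_{D_i^\pm\sigma}$;
4. if $\sigma=\tau\circ\mathrm{pr}_i$ is independent of the $i$-th coordinate, then $h_\sigma(y,s)=h_\tau(\hat y_i,s)$.

Property 4 is there so that degenerate cubes cause no trouble later.

*The case $k=0$.* Take a path from the vertex to $v_0$, constant afterwards; it exists as $G$ is connected. For the vertex $v_0$ take the constant path.

*The case $k\ge1$, $\sigma$ degenerate.* With core $\tau$, put $h_\sigma=h_\tau\circ(\mathrm{pr}\times\mathrm{id})$. Properties 1 and 2 are clear. Property 4 holds because $\sigma$ and the cube obtained from it by forgetting one coordinate in $S$ have the same core. Property 3 for $i\in S$ is clear for the same reason: $D_i^\pm\sigma$ is the cube obtained by forgetting the $i$-th coordinate. For $i\notin S$, let $i'$ be the index of $i$ among the coordinates of $\tau$. Then $D_i^\pm\sigma=(D_{i'}^\pm\tau)\circ\mathrm{pr}'$, where $\mathrm{pr}'$ is a projection. By property 4 in lower dimensions, applied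 to one forgotten coordinate after the other, and by property 3 for $\tau$,
$$h_{D_i^\pm\sigma}=h_{D_{i'}^\pm\tau}\circ(\mathrm{pr}'\times\mathrm{id})=(\partial_{i'}^\pm h_\tau)\circ(\mathrm{pr}'\times\mathrm{id})=\partial_i^\pm h_\sigma.$$

*The case $k\ge1$, $\sigma$ nondegenerate.* For $i<j$,
$$\partial_{j-1}^\delta h_{D_i^\varepsilon\sigma}=h_{D_{j-1}^\delta D_i^\varepsilon\sigma}=h_{D_i^\varepsilon D_j^\delta\sigma}=\partial_i^\varepsilon h_{D_j^\delta\sigma},$$
so Lemma 6 applies to $\sigma$ and the maps $h_{D_i^\pm\sigma}$. It gives a stable $H$ with bottom $\sigma\circ c$ and faces $h_{D_i^\pm\sigma}$. Choose $T$ so large that $H$ is stable in $s$ beyond $T$ and $h_{D_i^\pm\sigma}(\cdot,s)=v_0$ for all $i$, all signs and all $s\ge T$. Then $H(\cdot,T)$ is stable with all faces constant at $v_0$, so it is a based map $\mathbb Z^k\to G$. Here the hypothesis enters: as $A_k(G)=0$, it is joined to $v_0$ by a based homotopy $L$ on $\mathbb Z^k\,\square\,I_m$. Let $h_\sigma=H$ for $s\le T$, $h_\sigma(y,s)=L(y,s-T)$ for $T\le s\le T+m$, and $h_\sigma=v_0$ afterwards. It is stable, since $L$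 is uniformly based, and properties 1 and 2 hold. Property 3 holds for $s\le T$ by the choice of $H$, and for $s\ge T$ because both sides are $v_0$. Property 4 is vacuous.

*Dimension $n$.* For each singular $n$-cube $\sigma$ choose a stable $H_\sigma$ with $H_\sigma(y,0)=\sigma(c(y))$ and $\partial_i^\pm H_\sigma=h_{D_i^\pm\sigma}$. If $\sigma$ is degenerate with core $\tau$, put $H_\sigma=h_\tau\circ(\mathrm{pr}\times\mathrm{id})$; its faces are checked exactly as above. Otherwise use Lemma 6. Let $g_\sigma=H_\sigma(\cdot,T)$ for $T$ large; it does not depend on $T$ once $T$ is large. Its faces are $h_{D_i^\pm\sigma}(\cdot,T)=v_0$, so $g_\sigma:\mathbb Z^n\to G$ is based. If $\sigma$ is degenerate, then $g_\sigma\equiv v_0$ by property 2 for its core. If $\sigma$ is constant at $v_0$, then $H_\sigma\equiv v_0$. Put $\alpha(\sigma)=[g_\sigma]\in A_n(G)$. As $A_n(G)$ is abelian and degenerate cubes go to $0$, this extends to a homomorphism $\alpha:C_n(G)\to A_n(G)$.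

**Step 2: boundaries go to zero, so $\alpha$ descends to homology.** Let $\tau$ be a singular $(n+1)$-cube. The maps $H_{D_i^\pm\tau}$ satisfy the hypotheses of Lemma 6 for $\tau$: for $i<j$,
$$\partial_{j-1}^\delta H_{D_i^\varepsilon\tau}=h_{D_{j-1}^\delta D_i^\varepsilon\tau}=h_{D_i^\varepsilon D_j^\delta\tau}=\partial_i^\varepsilon H_{D_j^\delta\tau}.$$
We get a stable $H$ with bottom $\tau\circ c$ and faces $H_{D_i^\pm\tau}$. For $T$ large, $F=H(\cdot,T):\mathbb Z^{n+1}\to G$ is stable with faces $g_{D_i^\pm\tau}$, which are based. Lemma 5 says $\sum_i(-1)^i(\alpha(D_i^-\tau)-\alpha(D_i^+\tau))=0$, that is, $\alpha(\partial\tau)=0$. So $\alpha$ induces $\bar\alpha:\mathcal H_n(G)\to A_n(G)$.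

**Step 3: $\bar\alpha\circ\psi=\mathrm{id}$; in particular $\psi$ is injective.** We blow up the grid of a based map and run all the motions of its unit cubes at once. Let $f$ be based with constant $M$. Only finitely many distinct cubes $f^x$ occur, and $f^x$ is constant at $v_0$ for $x\notin\{-M,\dots,M\}^n$. Choose $L,T\ge1$ such that all $H_{f^x}$ are stable with constants $(L,T)$ and all $h_{D_i^\pm f^x}(\cdot,T)=v_0$. For $0\le s\le T$ define
$$\Psi(y,s)=H_{f^x}(y-2Lx,s)\qquad\text{if }y\in2Lx+[-L,L]^n.$$

*Well defined.* Two blocks containing $y$ differ only in coordinates $i$ where $y_i$ is an odd multiple of $L$. Changing these coordinates one at a time, it suffices to compare $x$ and $x+e_i$ with $y_i=2Lx_i+L$. The two values are those of $h_{D_i^+f^x}(\cdot,s)$ and $h_{D_i^-f^{x+e_i}}(\cdot,s)$ at the same point, and $D_i^+f^x=D_i^-f^{x+e_i}$.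

*A based homotopy.* Every edge of $\mathbb Z^n$ lies in one closed block, so $\Psi$ is a graph map. It is uniformly based, since $H_\sigma\equiv v_0$ for the cube $\sigma$ constant at $v_0$.

*The start.* At $s=0$ we have $\Psi(y,0)=f^x(c(y-2Lx))=f(p(y_1),\dots,p(y_n))$, where $p(2Lx+z)=x+c(z)$ for $x\in\mathbb Z$ and $-L\le z\le L$. This is consistent, as $z=L$ gives $x+1$ and $z=-L$ in the next block gives $(x+1)+0$. The increments of $p$ lie in $\{0,1\}$, and $p(u)\to\pm\infty$ as $u\to\pm\infty$. By Lemma 1(b), $[\Psi(\cdot,0)]=[f]$.

*The end.* At $s=T$, $\Psi$ is $g_{f^x}(y-2Lx)$ on the block of $x$, and $g_{f^x}(z)=v_0$ whenever some $|z_i|\ge L$. Cut along the hyperplanes $y_i=2Lm+L$, $-M-1\le m\le M$. The bounded blocks are those of $x\in\{-M,\dots,M\}^n$, and the unbounded ones give $v_0$. By Lemmas 3 and 1(a),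
$$[\Psi(\cdot,T)]=\sum_{x\in\{-M,\dots,M\}^n}[g_{f^x}]=\alpha(\phi(f)).$$
Hence $\bar\alpha(\psi[f])=[f]$.

**Step 4: $\psi\circ\bar\alpha=\mathrm{id}$; so $\psi$ is surjective.** We read the motions $H_\sigma$ as chains. For a stable $F:\mathbb Z^k\times\mathbb Z_{\ge0}\to G$ with constants $(\rho,T)$ let $\langle F\rangle\in C_{k+1}(G)$ be the sum of its unit cubes in $[-\rho,\rho]^k\times[0,T]$; define $\langle\cdot\rangle$ similarly for stable maps on $\mathbb Z^k$. Enlarging the constants adds only degenerate cubes. Interior faces cancel, so
$$\partial\langle F\rangle=\sum_{i\le k}(-1)^i\big(\langle\partial_i^-F\rangle-\langle\partial_i^+F\rangle\big)+(-1)^{k+1}\big(\langle F(\cdot,0)\rangle-\langle F(\cdot,T)\rangle\big).\tag{3}$$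
Also $\langle\sigma\circ c\rangle=\sigma$, because the unit cube of $\sigma\circ c$ at $x$ is degenerate if some $x_i\ne0$ ($c$ is constant on $\{x_i,x_i+1\}$ then), and at $x=0$ it is $\sigma$. And $\langle g\rangle=\phi(g)$ for based $g:\mathbb Z^n\to G$, as the additional cubes in $\phi(g)$ are constant. By property 4, if $\sigma'$ is a degenerate $(n-1)$-cube, then $h_{\sigma'}$ does not depend on some coordinate and all its unit cubes are degenerate. So $\sigma'\mapsto\langle h_{\sigma'}\rangle$ induces a homomorphism $p:C_{n-1}(G)\to C_n(G)$.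

Let $z=\sum a_\sigma\sigma$ be a cycle in $C_n(G)$, the sum running over nondegenerate cubes. By (3) with $F=H_\sigma$ and $k=n$,
$$\partial\sum a_\sigma\langle H_\sigma\rangle=p(\partial z)+(-1)^{n+1}\Big(z-\sum a_\sigma\phi(g_\sigma)\Big)=(-1)^{n+1}\Big(z-\sum a_\sigma\phi(g_\sigma)\Big).$$
So the class of $z$ is $\sum a_\sigma\psi[g_\sigma]=\psi(\bar\alpha(\bar z))$. By Steps 3 and 4, $\psi$ is an isomorphism. $\square$

## 9. Homology of suspensions

Let $G$ be nonempty, $t\ge2$ and $S=S_tG$, with apexes $b$ (level $0$) and $b'$ (level $t$). Its edges are $(g,j)(g',j)$ for $gg'\in E(G)$, $1\le j\le t-1$; $(g,j)(g,j+1)$ for $1\le j\le t-2$; $b(g,1)$; and $b'(g,t-1)$. Levels change by at most $1$ along edges, and $S$ is connected. Let $U$ and $V$ be the induced subgraphs on levels $\le t-1$ and $\ge1$. Then $U\cap V\cong G\,\square\,I_{t-2}$.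

**Lemma 7 (homotopy invariance).** If $F:G\,\square\,I_1\to G'$ is a graph map with ends $f_0,f_1$, then $f_0$ and $f_1$ induce the same map on homology. Hence a graph as in Lemma 2 has the homology of a point, and $\mathcal H_*(G\,\square\,I_m)\cong\mathcal H_*(G)$ by the projection.

*Proof.* For a $k$-cube $\sigma$ put $P\sigma(q,\epsilon)=F(\sigma(q),\epsilon)$, a $(k+1)$-cube. $P$ preserves degeneracy, and
$$\partial P\sigma=P\partial\sigma+(-1)^{k+1}(f_0\sigma-f_1\sigma).$$
So on a cycle $z$ we get that $f_0z-f_1z$ is a boundary. If $h$ is as in Lemma 2, applying this $m$ times shows that the identity of $G$ and a constant map agree on homology. The constant map factors through $\mathrm{pt}$, and $\mathrm{pt}\to G\to\mathrm{pt}$ is the identity; so $\mathcal H_*(G)\cong\mathcal H_*(\mathrm{pt})$. For $G\,\square\,I_m$, the maps $(g,j)\mapsto(g,(j-s)^+)$, $0\le s\le m$, lead from the identity to $(g,j)\mapsto(g,0)$, so projection to $G$ and inclusion at level $0$ are inverse on homology. $\square$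

$U$ is contractible in the sense of Lemma 2: let $h(b,s)=b$ and let $h((g,j),s)$ be the vertex over $g$ at level $(j-s)^+$ (level $0$ meaning $b$), $0\le s\le t-1$. By symmetry so is $V$. Every path $I_m$ is contractible via $(j,s)\mapsto(j-s)^+$.

**Lemma 8 (= Theorem C(a)).** If $t\ge3$, then $\mathcal H_j(S)\cong\tilde{\mathcal H}_{j-1}(G)$ for $1\le j\le t-1$, and $\tilde{\mathcal H}_{t-1}(G)$ surjects onto $\mathcal H_t(S)$.

*Proof.* For an induced subgraph $X$, $C(X)\subset C(S)$ is the subcomplex spanned by the nondegenerate cubes in $X$.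

**Step 1: cubes lying in $U$ or in $V$.** Let $D=C(U)+C(V)$. Since $C(U)\cap C(V)=C(U\cap V)$, the sequence
$$0\to C(U\cap V)\to C(U)\oplus C(V)\to D\to0$$
is exact and gives a Mayer–Vietoris sequence for the homology $\mathcal H_*(D)$. As $U,V$ have the homology of a point, $\mathcal H_j(D)\cong\mathcal H_{j-1}(U\cap V)$ for $j\ge2$. In the lowest degrees $\mathcal H_1(D)$ is the kernel of $\mathcal H_0(U\cap V)\to\mathcal H_0(U)\oplus\mathcal H_0(V)=\mathbb Z\oplus\mathbb Z$, and both components are the map to $\mathcal H_0(\mathrm{pt})$, so the kernel is $\tilde{\mathcal H}_0(U\cap V)$. With Lemma 7, $\mathcal H_j(D)\cong\tilde{\mathcal H}_{j-1}(U\cap V)\cong\tilde{\mathcal H}_{j-1}(G)$ for all $j\ge1$.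

**Step 2: the shape of the first cubes outside $D$.** A $k$-cube neither in $U$ nor in $V$ hits both $b$ and $b'$. These have levels $0$ and $t$, so $k\ge t$. Thus $(C(S)/D)_k=0$ for $k<t$. Let $\sigma:Q_t\to S$ hit both, $\sigma(x)=b$ and $\sigma(x')=b'$. Then $x,x'$ are antipodal, and a vertex $q$ at distance $w$ from $x$ has level $\le w$ and $\ge t-(t-w)=w$, so level exactly $w$. For $1\le w\le t-1$ write $\sigma(q)=(g_q,w)$. Edges of $Q_t$ between distances $w$ and $w+1$, both in $[1,t-1]$, change the level, hence go to vertical edges and preserve $g_q$.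

The subgraph of $Q_t$ at distances $1,\dots,t-1$ from $x$ is connected. Indeed, identify its vertices with the nonempty proper subsets of a $t$-set. Removing elements one by one joins every such subset to a singleton, and singletons $\{i\},\{j\}$ are joined through $\{i,j\}$, which is proper as $t\ge3$. Every edge of this subgraph is of the type just considered. So $g_q=g$ is constant, and $\sigma$ lies in the path $J=\{b,(g,1),\dots,(g,t-1),b'\}\cong I_t$. (For $t=2$ this fails: the two middle vertices of a square can go to different $g$, as in 2.4.)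

**Step 3: these cubes contribute nothing up to degree $t$.** The graphs $J$, $U\cap J$, $V\cap J$, $U\cap V\cap J$ are paths, hence contractible. As in Step 1, Mayer–Vietoris shows that $D_J=C(U\cap J)+C(V\cap J)$ has no homology in positive degrees. The faces of $\sigma$ are $(t-1)$-cubes in $J$, and each lies in $U$ or in $V$ by Step 2. So $\partial\sigma\in D_J$ is a cycle of degree $t-1\ge1$, and $\partial\sigma=\partial\beta$ with $\beta\in(D_J)_t$. The cycle $\sigma-\beta$ in $C_t(J)$ bounds, as $J$ has the homology of a point. So $\sigma\in D_t+\partial C_{t+1}(S)$. As such $\sigma$ generate $(C(S)/D)_t$, every element of $(C(S)/D)_t$ is a boundary. Hence $H_j(C(S)/D)=0$ for $j\le t$, and by the long exact sequence of the pair, $\mathcal H_j(D)\to\mathcal H_j(S)$ is an isomorphism for $j\le t-1$ and onto for $j=t$. Combine with Step 1. $\square$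

## 10. Loops in a suspension

Theorem B in degree $2$ needs $A_1=0$, and Theorem B does not provide it.

**Lemma 9.** If $G$ is connected and nonempty and $t\ge2$, then $A_1(S_tG,v_0)=0$ for every $v_0$.

*Proof.* The plan is to push a loop off the apex $b'$ and then contract it in $U$. By the symmetry exchanging the apexes assume $v_0\ne b'$. Let $f:\mathbb Z\to S$ be based. There are finitely many maximal intervals on which $f=b'$, and they are bounded. Such an interval, with $\ell$ points say, is preceded and followed by neighbors of $b'$, that is, by values $(g,t-1)$ and $(g',t-1)$. Choose a walk $g=g_0,\dots,g_m=g'$ in $G$ with $g_i\approx g_{i+1}$ and $m+1\ge\ell$; repetitions are allowed, and the walk exists since $G$ is connected. By Lemma 1(b), applied to a $p$ that repeats points of these intervals, we may assume that each interval has exactly $m+1$ points for its own $m$. Replace the values $b'$ there by $(g_0,t-1),\dots,(g_m,t-1)$. The result is a graph map, because its values before and after the interval are $(g_0,t-1)$ and $(g_m,t-1)$. The change is a one-step based homotopy,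 as $b'$ is adjacent to all $(g_i,t-1)$. So $f$ is homotopic to a based map into $U$, which is null-homotopic by Lemma 2, since $U$ is contractible and contains $v_0$. $\square$

## 11. The discrete spheres $G_n$ and other iterated suspensions

**Proof of Theorem C(b).** $S=S_tG$ is connected and $A_1(S)=0$ by Lemma 9. As $G$ is connected, $\tilde{\mathcal H}_0(G)=0$, so $\tilde{\mathcal H}_j(G)=0$ for $0\le j\le n-1$. As $t\ge n$, Lemma 8 gives $\mathcal H_j(S)=0$ for $1\le j\le n$; if $t=n$, the degree $j=n=t$ is covered by the surjection from $\tilde{\mathcal H}_{n-1}(G)=0$. By Theorem B applied successively in degrees $i=2,\dots,n$, $A_i(S)\cong\mathcal H_i(S)=0$; each step supplies the hypothesis of the next. By Theorem B in degree $n+1\ge2$, $\psi:A_{n+1}(S)\to\mathcal H_{n+1}(S)$ is an isomorphism. All this holds for any base vertex. If $t\ge n+2$, then $n+1\le t-1$ and $\mathcal H_{n+1}(S)\cong\tilde{\mathcal H}_n(G)=\mathcal H_n(G)$ by Lemma 8. $\square$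

**Proof of Theorem A.** The case $n=1$ is 2.1. For the rest we first compute homology. Claim: for all $n\ge1$, $G_n$ is connected, $\mathcal H_j(G_n)=0$ for $1\le j\le n-1$, and $\mathcal H_n(G_n)\cong\mathbb Z$. For $n=1$ this was shown in 2.1. If it holds for $n$, then Lemma 8 with $t=n+3$ gives $\mathcal H_j(G_{n+1})\cong\tilde{\mathcal H}_{j-1}(G_n)$ for $1\le j\le n+2$. This is $0$ for $j=1$ because $G_n$ is connected, $0$ for $2\le j\le n$, and $\mathbb Z$ for $j=n+1$. Suspensions are connected, so the claim holds for $n+1$.

Now apply Theorem C(b) to $G_n$, $n\ge1$, with $t=n+3\ge n+2$: for any base vertex, $\psi:A_{n+1}(G_{n+1})\to\mathcal H_{n+1}(G_{n+1})$ is an isomorphism of groups $\cong\mathcal H_n(G_n)\cong\mathbb Z$. In particular $\psi$ is injective on $A_n(G_n)$ for all $n\ge1$, and the conjecture is true. $\square$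

**Proof of Theorem C(c).** $S_1G=K_2$ is a path, hence contractible in the sense of Lemma 2. For $t=2$ pick $g_0\in V(G)$ and let $h(b)=b$, $h((g,1))=b$ for all $g$, $h(b')=(g_0,1)$. This is a graph map: edges $b(g,1)$ and $(g,1)(g',1)$ go to $b$, and an edge $(g,1)b'$ goes to the edge $b(g_0,1)$. Moreover $x\approx h(x)$ for all $x$, because $(g,1)$ is adjacent to $b$ and $b'$ is adjacent to $(g_0,1)$; and $h(x)\approx b$ for all $x$. So the three maps $\mathrm{id},h,\mathrm{const}_b$ form a graph map $S_2G\,\square\,I_2\to S_2G$ as in Lemma 2. Hence for $t\in\{1,2\}$ and $j\ge1$, $A_j=0$ by Lemma 2 and $\mathcal H_j=0$ by Lemma 7. $\square$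

So, for instance, $S_2C_5$ has $\mathcal H_2=0$ although $\mathcal H_1(C_5)\cong\mathbb Z$, while $G_2=S_4C_5$ has $\mathcal H_2\cong\mathbb Z$.

**Proof of Corollary D.** We have $t_n\ge n+2\ge3$. By induction, $G'_n$ is connected, $\mathcal H_j(G'_n)=0$ for $1\le j\le n-1$, and $\mathcal H_n(G'_n)\cong\mathcal H_1(G'_1)$. For $n=1$ this is the hypothesis. For the step, Lemma 8 applies to $G'_{n+1}=S_{t_n}G'_n$ in degrees $j\le n+1\le t_n-1$ and gives $\mathcal H_1(G'_{n+1})\cong\tilde{\mathcal H}_0(G'_n)=0$, $\mathcal H_j(G'_{n+1})\cong\mathcal H_{j-1}(G'_n)=0$ for $2\le j\le n$, and $\mathcal H_{n+1}(G'_{n+1})\cong\mathcal H_n(G'_n)$. Now apply Theorem C(b) to $G'_n$, $n\ge1$, with $t=t_n\ge n+2$: $\psi:A_{n+1}(G'_{n+1})\to\mathcal H_{n+1}(G'_{n+1})$ is an isomorphism and both groups are $\cong\mathcal H_n(G'_n)\cong\mathcal H_1(G'_1)$. $\square$
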